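# Rado's Conjecture and coherent families of $\aleph_1$ clubs above $\omega_2$

## 1. Clubs of bounded order type on $\omega_1$, $\omega_2$ and $\omega_3$

Throughout, $\lim(\lambda)$ is the set of nonzero limit ordinals below $\lambda$. A club in a limit ordinal $\alpha$ is a subset of $\alpha$ that is closed in $\alpha$ and unbounded in $\alpha$. For a club $C\subseteq\alpha$ put
$$\lim(C)=\{\beta<\alpha:\ \sup(C\cap\beta)=\beta>0\}.$$

We begin with three hand computations, one on each of the first three uncountable cardinals.

On $\omega_1$, choose for every limit $\alpha<\omega_1$ a club $C_\alpha\subseteq\alpha$ of order type $\omega$. Such a set has no limit points below $\alpha$, so the requirement "if $\beta\in\lim(C_\alpha)$ then $C_\alpha\cap\beta=C_\beta$" holds vacuously. Could one club $D\subseteq\omega_1$ satisfy $D\cap\alpha=C_\alpha$ at all $\alpha\in\lim(D)$? No. If $\alpha$ is the second limit point of $D$, then $D\cap\alpha$ has order type $\omega\cdot 2$, while $C_\alpha$ has order type $\omega$. So the local clubs cohere, and no global club threads them.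

On $\omega_2$, let us play the same trick one cardinal higher and allow several clubs at each level. For $\alpha<\omega_2$ of cofinality $\omega_1$ let $\mathcal C_\alpha=\{C_\alpha\}$, where $C_\alpha$ is a club of order type $\omega_1$. For $\alpha$ of cofinality $\omega$ let $\mathcal C_\alpha$ be the set of all clubs in $\alpha$ of countable order type. If $C\in\mathcal C_\alpha$ and $\beta\in\lim(C)$, then $C\cap\beta$ is a proper initial segment of a set of order type at most $\omega_1$. Hence it is countable, $\mathrm{cf}(\beta)=\omega$ and $C\cap\beta\in\mathcal C_\beta$. If $D\subseteq\omega_2$ is a club, take the $\alpha\in\lim(D)$ with $\mathrm{otp}(D\cap\alpha)=\omega_1+\omega$. Then $\mathrm{cf}(\alpha)=\omega$, and $D\cap\alpha\notin\mathcal C_\alpha$ because it is uncountable. How many clubs did we use? At most $\aleph_1^{\aleph_0}=2^{\aleph_0}$ at each level. Under CH this is $\aleph_1$.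

On $\omega_3$ the analogous recipe uses one club of order type $\omega_2$ at levels of cofinality $\omega_2$, and all clubs of order type less than $\omega_2$ at the other levels. Coherence and the absence of a thread are proved as before (Section 11 has the details). But now the families are large. If $\omega_2<\alpha<\omega_3$ and $c\subseteq\alpha$ is a club of order type $\omega$, then the sets $\{\xi\}\cup(c\setminus(\xi+1))$ for $\xi<\omega_2$ are $\aleph_2$ different clubs in $\alpha$ of order type $\omega$. So the recipe has width at least $\aleph_2$ under every assumption on cardinal arithmetic. Could a cleverer choice on $\omega_3$, or higher up, still use only $\aleph_1$ clubs at each level? Here is the notion involved.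

**Definition.** Let $\lambda$ be a regular cardinal. A *$\square(\lambda,\omega_1)$-sequence* is a sequence $\langle\mathcal C_\alpha:\alpha\in\lim(\lambda)\rangle$ such that

* (i) each $\mathcal C_\alpha$ is a nonempty set of at most $\aleph_1$ many club subsets of $\alpha$;
* (ii) (coherence) whenever $C\in\mathcal C_\alpha$ and $\beta\in\lim(C)$, we have $C\cap\beta\in\mathcal C_\beta$;
* (iii) (no thread) there is no club $D\subseteq\lambda$ with $D\cap\alpha\in\mathcal C_\alpha$ for every $\alpha\in\lim(D)$.

$\square(\lambda,\omega_1)$ says that such a sequence exists. $\square(\lambda,\omega)$ is the same with $\aleph_0$ in place of $\aleph_1$.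

So the second computation proves that CH implies $\square(\omega_2,\omega_1)$. The other player is Rado's Conjecture, RC, a reflection principle for trees, defined in the next section. The following background will be taken as known: RC refutes $\square(\lambda,\omega)$ for every regular $\lambda\ge\omega_2$, and RC together with $\neg$CH implies that $\square(\lambda,\omega_1)$ fails for all regular $\lambda\ge\omega_2$. Under RC + CH we just saw that $\square(\omega_2,\omega_1)$ holds. This leaves the question, posed in Jing Zhang, "Rado's conjecture and its Baire version", arXiv:1712.02455 (2017): *is $\mathrm{RC}+\mathrm{CH}+\square(\lambda,\omega_1)$ consistent for some regular $\lambda>\omega_2$?*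

## 2. Special trees, Rado's Conjecture, and the theorem

We work in ZFC.

**Definition.** A tree is *special* if it is a union of countably many antichains, and *nonspecial* otherwise. The same words apply to subsets of a tree with the induced order. *Rado's Conjecture* (RC) is the statement: every nonspecial tree of height $\omega_1$ has a nonspecial subtree of size $\aleph_1$.

Equivalently, a set $S$ of nodes is special iff there is $f:S\to\omega$ with $f(s)\ne f(t)$ whenever $s<t$. We say that such an $f$ is *injective on chains*.

Three examples. The chain $\omega_1$ is nonspecial, because its antichains have at most one element; so every tree with an uncountable chain is nonspecial. The tree of countable strictly increasing sequences of rationals that have a last element, ordered by end-extension, is special: "last element" is a map into the countable set $\mathbb Q$, and it strictly increases along chains. Finally, a tree of countable height is special, since its levels are antichains.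

We record the facts used all the time. Subsets of special sets and countable unions of special sets are special. A set of nodes whose heights are bounded by a fixed countable ordinal is special. A nonspecial tree all of whose nodes have countable height has height exactly $\omega_1$, because its height is at most $\omega_1$ and is not countable. In such a tree a subset of size $\le\aleph_1$ has downward closure of size $\le\aleph_1$. Consequently RC gives:

> If all nodes of a tree have countable height and every *downward closed* subset of size $\le\aleph_1$ is special, then the tree is special.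

**Theorem 1 (RC).** Let $\lambda\ge\omega_3$ be regular and let $\langle\mathcal C_\alpha:\alpha\in\lim(\lambda)\rangle$ be such that each $\mathcal C_\alpha$ is a nonempty set of clubs in $\alpha$, the coherence condition (ii) holds, and

* (H1) $|\mathcal C_\alpha|<\lambda$ for all $\alpha$;
* (H2) $|\mathcal C_\alpha|\le\aleph_1$ whenever $\mathrm{cf}(\alpha)=\omega$;
* (H3) $Z_0=\{\beta\in\lim(\lambda):\mathrm{cf}(\beta)\ge\omega_2,\ |\mathcal C_\beta|\le\aleph_1\}$ is stationary in $\lambda$.

Then there is a thread: a club $D\subseteq\lambda$ with $D\cap\alpha\in\mathcal C_\alpha$ for all $\alpha\in\lim(D)$.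

Suppose all $|\mathcal C_\alpha|\le\aleph_1$ and $\lambda\ge\omega_3$ is regular. Then (H1) and (H2) are clear. For (H3), $Z_0$ contains all $\beta<\lambda$ of cofinality $\omega_2$. These form a stationary set, because the element with index $\omega_2$ in the increasing enumeration of any club of $\lambda$ has cofinality $\omega_2$. Hence **RC implies $\neg\square(\lambda,\omega_1)$ for every regular $\lambda\ge\omega_3$.** The answer to the question is therefore no: $\mathrm{RC}+\mathrm{CH}+\square(\lambda,\omega_1)$ is inconsistent for every regular $\lambda>\omega_2$. CH plays no role, and no large cardinals change this.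

**Corollary 2.** Assume RC and let $\lambda\ge\omega_2$ be regular. Then $\square(\lambda,\omega_1)$ holds iff $\lambda=\omega_2$ and CH holds.

*Proof.* For $\lambda\ge\omega_3$ use Theorem 1. For $\lambda=\omega_2$: under CH the sequence of Section 1 works, and under $\neg$CH the principle fails by the background fact about RC + $\neg$CH. $\square$

**Proposition 3.** If there is a supercompact cardinal, then in a forcing extension RC + CH holds and there is a sequence on $\omega_3$ with the properties (i)–(iii), except that $|\mathcal C_\alpha|\le\aleph_2$ replaces $|\mathcal C_\alpha|\le\aleph_1$, and with $|\mathcal C_\beta|=1$ whenever $\mathrm{cf}(\beta)=\omega_2$. So $\aleph_1$ cannot be replaced by $\aleph_2$ in (H2).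

Proposition 3 is not needed for the answer; it is proved in Section 11. Until then we prove Theorem 1.

## 3. A pressing-down lemma for trees

To apply RC we must show that small trees are special. The tool is a version of Fodor's lemma.

**Lemma 4.** Let $S$ be a tree all of whose nodes have countable height. Suppose the nodes of nonzero limit height are covered by countably many sets $A_n$, and there are $r_n:A_n\to S$ and $p_n:A_n\to\omega$ with $r_n(t)<t$, such that every fiber $\{t\in A_n:r_n(t)=s,\ p_n(t)=j\}$ ($s\in S$, $j<\omega$) is special. Then $S$ is special.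

For $S$ the chain $\omega_1$, "special" means "countable". As $\omega_1$ is not special, the lemma (with one set $A_0$ and $p_0=0$) says that every regressive function on the nonzero limit ordinals below $\omega_1$ has an uncountable fiber.

*Proof.* Shrinking the $A_n$, we may assume that they are disjoint and contain only nodes of nonzero limit height; fibers only get smaller. Let $r(t)=r_n(t)$ for $t\in A_n$, and let $r(t)$ be the immediate predecessor of $t$ if $t$ has successor height. For every $s$, the set $r^{-1}(s)$ is the union of countably many fibers and of an antichain, namely the set of immediate successors of $s$. So it is special; fix $g_s:r^{-1}(s)\to\omega$ injective on chains.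

For $t\in S$ walk down: $t_0=t$ and $t_{i+1}=r(t_i)$, until a node $t_k$ of height $0$ is reached. Heights decrease strictly, so the walk is finite. Put
$$\mathrm{code}(t)=\langle g_{t_1}(t_0),\,g_{t_2}(t_1),\dots,g_{t_k}(t_{k-1})\rangle\in\omega^{<\omega}.$$
There are countably many codes, so it suffices that $\mathrm{code}$ is injective on chains. Suppose $t<t'$ have the same code, of length $k$. Then $t_k$ and $t'_k$ both lie below or at $t'$ and have height $0$, so $t_k=t'_k$. If $t_{i+1}=t'_{i+1}$, then $t_i,t'_i$ are both $\le t'$, hence comparable, they lie in $r^{-1}(t_{i+1})$, and they have the same $g_{t_{i+1}}$-value. So $t_i=t'_i$. Descending to $i=0$ gives $t=t'$, a contradiction. $\square$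

## 4. The tree of uncaught sequences

From now on assume the hypotheses of Theorem 1, with RC. For $\alpha\in\lim(\lambda)$ of cofinality $\omega$ and for $\alpha\in Z_0$ fix an enumeration $\mathcal C_\alpha=\{C_{\alpha,i}:i<\omega_1\}$, possibly with repetitions.

We want a tree to which RC applies and whose specialness tells us something about the clubs. A first thought is the tree of *all* countable continuous increasing sequences in $\lambda$. But it contains the chain of the sequences $\langle\eta:\eta\le\delta\rangle$, $\delta<\omega_1$, which has size $\aleph_1$ and is nonspecial, so RC says nothing about it. We must throw away sequences that run along members of the $\mathcal C_\alpha$.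

**Definition.** Let $\langle\alpha_\eta:\eta\le\xi\rangle$ be strictly increasing and continuous in $\lambda$, where $0<\xi<\omega_1$ is a limit. A set $E\in\mathcal C_{\alpha_\xi}$ *catches* it if
$$\{\eta<\xi:\ \eta>0\text{ limit},\ \alpha_\eta\in\lim(E),\ E\cap\alpha_\eta\in\{C_{\alpha_\eta,i}:i<\xi\}\}\quad\text{is unbounded in }\xi.$$
$T$ is the set of all strictly increasing continuous $t=\langle\alpha_\eta:\eta\le\delta\rangle$ in $\lambda$, $\delta<\omega_1$, such that for no limit $\xi$ with $0<\xi\le\delta$ is $t\restriction(\xi+1)$ caught by some $E\in\mathcal C_{\alpha_\xi}$. Order $T$ by end-extension.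

For limit $\eta$ the ordinal $\alpha_\eta$ has cofinality $\omega$, so the enumeration of $\mathcal C_{\alpha_\eta}$ exists. If $\alpha_\eta\in\lim(E)$, coherence already gives $E\cap\alpha_\eta=C_{\alpha_\eta,i}$ for some $i<\omega_1$. The definition asks for an index $i<\xi$; we shall see in Section 8 what that buys. $T$ is closed under restrictions to nonempty initial segments with a last point, and $\langle\alpha_\eta:\eta\le\delta\rangle$ has height $\delta$ in $T$.

Two small cases. At $\xi=\omega$ and $\xi=\omega\cdot2$ nothing is ever caught, because the nonzero limit ordinals below $\xi$ are bounded in $\xi$; the first place where catching can happen is $\xi=\omega^2$. Secondly, let $\mathcal C_\alpha=\{\alpha\}$ for all $\alpha$, a coherent sequence with thread $\lambda$. Every $\alpha_\eta$ with $\eta>0$ limit is a limit point of $E=\alpha_\xi$, and $E\cap\alpha_\eta=\alpha_\eta=C_{\alpha_\eta,0}$. So $E$ catches at every $\xi$ that is a limit of limits, the first being $\omega^2$, and $T$ consists of all sequences of height $\delta<\omega^2$.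

**Lemma 5.** Every $S\subseteq T$ with $|S|\le\aleph_1$ is special. Hence, by RC, $T$ is special.

*Proof.* We may assume that $S$ is downward closed. Let $S^\gamma=\{t\in S:\max t<\gamma\}$, also downward closed. By induction on $\gamma<\lambda$ we show that $S^\gamma$ is special. This suffices: $\lambda$ is regular and $|S|\le\aleph_1<\lambda$, so $S=S^\gamma$ for some $\gamma<\lambda$.

**Easy cases.** The set $S^0$ is empty. If $\gamma=\gamma'+1$, then $S^\gamma\setminus S^{\gamma'}$ consists of nodes with maximum $\gamma'$; as proper end-extension increases the maximum, it is an antichain. If $\mathrm{cf}(\gamma)=\omega$, then $S^\gamma$ is a countable union of sets $S^{\gamma'}$ with $\gamma'<\gamma$. If $\mathrm{cf}(\gamma)\ge\omega_2$, then the at most $\aleph_1$ ordinals $\max t$ with $t\in S^\gamma$ are bounded in $\gamma$, so $S^\gamma=S^{\gamma'}$ for some $\gamma'<\gamma$.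

**The case $\mathrm{cf}(\gamma)=\omega_1$.** The purpose is to compare every limit node with one fixed club below $\gamma$ and to press down on the first place where they disagree. Fix $C\in\mathcal C_\gamma$. As $\mathrm{cf}(\gamma)=\omega_1$, the set $\lim(C)$ is club in $\gamma$; fix an increasing continuous cofinal sequence $\langle c_\nu:\nu<\omega_1\rangle$ in $\gamma$ with all $c_\nu\in\lim(C)$. "Limit" means nonzero limit from here on. For limit $\nu$ we have $\mathrm{cf}(c_\nu)=\omega$ and, by coherence, $C\cap c_\nu\in\mathcal C_{c_\nu}$. Fix $i_\nu<\omega_1$ with $C\cap c_\nu=C_{c_\nu,i_\nu}$.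

Consider $t=\langle\alpha_\xi:\xi\le\delta\rangle\in S^\gamma$ with $\delta$ limit. For $\xi\le\delta$ let $\nu_t(\xi)$ be the least $\nu$ with $\alpha_\xi<c_\nu$. We cover these nodes by four sets as in Lemma 4, with all $p_n=0$. To define $r_n(t)$ we name an ordinal $\xi<\delta$, meaning the node $t\restriction(\xi+1)<t$, which belongs to $S^\gamma$. On a fiber both $\xi$ and $t\restriction(\xi+1)$ are fixed.

**The set $A_1$:** some $\nu<\delta$ has $\alpha_\delta\le c_\nu$. Map $t$ to the least such $\nu$. On a fiber $\nu$ is fixed and $\max t\le c_\nu$, so the fiber is contained in $S^{c_\nu+1}$, which is special by induction since $c_\nu+1<\gamma$.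

**The set $A_2$:** some $\xi<\delta$ has $\nu_t(\xi)\ge\delta$. Map $t$ to the least such $\xi$. On a fiber $\alpha_\xi$ is fixed, hence $\nu_t(\xi)$ is a fixed countable ordinal, and it bounds the heights $\delta$. So fibers are special.

If $t\notin A_1\cup A_2$, then $c_\nu<\alpha_\delta$ for all $\nu<\delta$, so $c_\delta\le\alpha_\delta$ by continuity. Also, for all $\xi<\delta$ we have $\alpha_\xi<c_{\nu_t(\xi)}$ with $\nu_t(\xi)<\delta$, so $\alpha_\delta\le c_\delta$. Hence $\alpha_\delta=c_\delta$.

**The set $A_3$:** $t\notin A_1\cup A_2$, and $\{\xi<\delta:\xi\text{ limit},\ \alpha_\xi=c_\xi\}$ is bounded in $\delta$. Map $t$ to the least $\xi_0<\delta$ such that no limit $\xi\in(\xi_0,\delta)$ has $\alpha_\xi=c_\xi$. We show that fibers are antichains. For $\xi<\delta$ let $g_t(\xi)<\delta$ be the least $\xi'>\xi$ with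
$$\xi'\ge\nu_t(\xi)\quad\text{and}\quad\alpha_{\xi'}>c_\xi .$$
It exists because $\nu_t(\xi)<\delta$ and $c_\xi<\alpha_\delta=\sup_{\xi'<\delta}\alpha_{\xi'}$. Let $\xi_{n+1}=g_t(\xi_n)$ and $\xi_\omega=\sup_n\xi_n\le\delta$. Then $\alpha_{\xi_n}<c_{\nu_t(\xi_n)}\le c_{\xi_{n+1}}$ and $c_{\xi_n}<\alpha_{\xi_{n+1}}$. If $\xi_\omega<\delta$, continuity gives $\alpha_{\xi_\omega}=c_{\xi_\omega}$, where $\xi_\omega>\xi_0$ is a limit, contradicting the choice of $\xi_0$. So $\xi_\omega=\delta$. Now let $t<t'$ lie in the same fiber; then $\xi_0$ is the same for both. For $\xi<\mathrm{ht}(t)$ the value $g_t(\xi)$ is below $\mathrm{ht}(t)$ and is computed from the part of the sequence on which $t$ and $t'$ agree, so $g_{t'}(\xi)=g_t(\xi)$. Hence the iterates from $\xi_0$ are the same, and their supremum is both $\mathrm{ht}(t)$ and $\mathrm{ht}(t')$. This is impossible.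

**The set $A_4$:** some limit $\xi<\delta$ has $i_\xi\ge\delta$. Map $t$ to the least such $\xi$. On a fiber $i_\xi$ is fixed and bounds the heights.

**The four sets suffice.** Suppose $t\notin A_1\cup A_2\cup A_3\cup A_4$. Then $\alpha_\delta=c_\delta$, so $E=C\cap c_\delta=C\cap\alpha_\delta$ is in $\mathcal C_{\alpha_\delta}$. For unboundedly many limit $\xi<\delta$ we have $\alpha_\xi=c_\xi$ because $t\notin A_3$. For these, $c_\xi\in\lim(C)$ and $c_\xi<c_\delta$ give $\alpha_\xi\in\lim(E)$, and $E\cap\alpha_\xi=C\cap c_\xi=C_{\alpha_\xi,i_\xi}$ with $i_\xi<\delta$ because $t\notin A_4$. So $E$ catches $t$, contradicting $t\in T$. By Lemma 4, $S^\gamma$ is special.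

This ends the induction. RC now shows that $T$ is special. $\square$

## 5. Forcing a sequence to be caught

Specialness of $T$ has a converse effect: carefully built sequences cannot stay in $T$. By Lemma 5 fix $f:T\to\omega$ injective on chains.

**Definition.** A node $t\in T$ is *$n$-decided* if $f(s)=n$ for some $s\le t$, or $f(t'')\ne n$ for all $t''\ge t$.

*Nodes can be decided high up.* Let $t\in T\cup\{\emptyset\}$, $n<\omega$, $\nu<\lambda$. There is an $n$-decided $t'\in T$ properly end-extending $t$, all of whose new points are $>\nu$. Indeed, let $t^+=t^\frown\langle\max(\sup t,\nu)+1\rangle$, with $\sup\emptyset=0$. It adds no point of limit height above $0$, so $t^+\in T$. If some $t''\ge t^+$ has $f(t'')=n$, let $t'$ be such a node. Otherwise let $t'=t^+$; then no extension of $t'$ has value $n$. All new points are at least $\max(\sup t,\nu)+1>\nu$. Fix such a choice $e(t,n,\nu)=t'$.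

**Lemma 6.** Let $\emptyset=t_0<t_1<\cdots$, where each $t_{n+1}\in T$ is $n$-decided. Let $\bigcup_nt_n=\langle\alpha_\eta:\eta<\xi\rangle$ and $\alpha_\xi:=\sup_{\eta<\xi}\alpha_\eta$. Then some $E\in\mathcal C_{\alpha_\xi}$ catches $\langle\alpha_\eta:\eta\le\xi\rangle$.

*Proof.* Here $\xi$ is a countable limit ordinal and $\alpha_\xi<\lambda$. If no $E$ catches at $\xi$, then $t:=\langle\alpha_\eta:\eta\le\xi\rangle\in T$, because every proper initial segment of $t$ with a last point is an initial segment of some $t_n$ and so lies in $T$. Let $n=f(t)$. The node $t>t_{n+1}$ has value $n$, so, as $t_{n+1}$ is $n$-decided, some $s\le t_{n+1}<t$ has $f(s)=n=f(t)$. This contradicts that $f$ is injective on chains. $\square$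

We organize all such constructions in one family. For $s\in\lambda^{<\omega}$ define $t_\emptyset=\emptyset$ and $t_{s^\frown\nu}=e(t_s,|s|,\nu)$. Let
$$G=\{\beta<\lambda:\ \sup t_s<\beta\text{ for all nonempty }s\in\beta^{<\omega}\}.$$
$G$ contains a club. It is closed, since a finite sequence from a limit $\beta$ of $G$ already comes from some smaller member of $G$. It is unbounded: given $\beta_0<\lambda$, choose $\beta_{k+1}\in(\beta_k,\lambda)$ above the fewer than $\lambda$ many ordinals $\sup t_s$, $s\in\beta_k^{<\omega}$ nonempty; then $\sup_k\beta_k\in G$.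

## 6. Traces, tree orders and an ultrafilter

From here on suppose, toward a contradiction, that there is no thread.

**Step 1: make the members of $\mathcal C_\beta$ distinguishable below one fixed ordinal.** Let $\beta\in Z_0\cap G$. Any two distinct members of $\mathcal C_\beta$ differ at some ordinal below $\beta$. There are at most $\aleph_1<\mathrm{cf}(\beta)$ pairs, so there is $\nu_\beta<\beta$ with $C\cap\nu_\beta\ne C'\cap\nu_\beta$ for all distinct $C,C'\in\mathcal C_\beta$. By (H3), $Z_0\cap G$ is stationary. Fodor's lemma gives a stationary $Z\subseteq Z_0\cap G$ and $\nu^*<\lambda$ with $\nu_\beta=\nu^*$ for all $\beta\in Z$. In particular $\nu^*<\beta$ for $\beta\in Z$. Call $C\cap\nu^*$ the *trace* of $C$ and let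
$$F=\{C\cap\nu^*:\ C\in\mathcal C_\beta,\ \beta\in Z\}.$$

**Lemma 7.** $|F|<\lambda$.

*Proof.* Let $C\in\mathcal C_\beta$ with $\beta\in Z$. Let $\mu=\max(\lim(C)\cap(\nu^*+1))$, or $\mu=0$ if this set is empty; the maximum exists because $\lim(C)$ is closed in $\beta>\nu^*$. If $\mu>0$, then $C\cap\mu\in\mathcal C_\mu$ by coherence. The set $C\cap[\mu,\nu^*)$ is finite, since otherwise the supremum of its first $\omega$ elements would be a limit point of $C$ in $(\mu,\nu^*]$. So $C\cap\nu^*$ is determined by $\mu\le\nu^*$, an element of $\mathcal C_\mu$ (if $\mu>0$) and a finite subset of $\nu^*$. By (H1) and the regularity of $\lambda$ there are fewer than $\lambda$ such triples. $\square$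

**Step 2: order $Z$ once for every trace.** For $y\in F$ and $\beta\in Z$ let $C^y_\beta$ be the unique $C\in\mathcal C_\beta$ with $C\cap\nu^*=y$, if it exists. For $\beta<\beta'$ in $Z$ put
$$\beta<^y\beta'\quad\text{iff}\quad C^y_{\beta'}\text{ exists and }\beta\in\lim(C^y_{\beta'}).$$
In that case $C^y_{\beta'}\cap\beta\in\mathcal C_\beta$ by coherence, and its trace is $y$ since $\nu^*<\beta$. So $C^y_\beta$ exists and $C^y_\beta=C^y_{\beta'}\cap\beta$.

**Step 3: for each $y$, few points have a large cone.** Let $U$ be a uniform ultrafilter on $Z$: all members of $U$ have size $|Z|=\lambda$. Put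
$$D_y=\{\beta\in Z:\ \{\beta'\in Z:\beta<^y\beta'\}\in U\}.$$

**Lemma 8.** There is $b<\lambda$ such that
$$D_y\subseteq b\quad\text{for all }y\in F. \tag{1}$$

*Proof.* If $\beta_1<\beta_2$ are in $D_y$, two sets in $U$ meet, so there is $\beta'$ with $\beta_1,\beta_2<^y\beta'$. Then $C^y_{\beta_j}=C^y_{\beta'}\cap\beta_j$ for $j=1,2$, and hence $C^y_{\beta_1}=C^y_{\beta_2}\cap\beta_1$.

Suppose $D_y$ is unbounded in $\lambda$ and put $D=\bigcup_{\beta\in D_y}C^y_\beta$. Then $D\cap\beta=C^y_\beta$ for $\beta\in D_y$, so $D$ is club in $\lambda$. Let $\alpha\in\lim(D)$ and pick $\beta\in D_y$ above $\alpha$. Then $\alpha\in\lim(C^y_\beta)$ and $D\cap\alpha=C^y_\beta\cap\alpha\in\mathcal C_\alpha$. So $D$ is a thread, contrary to our assumption. Hence each $D_y$ is bounded. As $|F|<\lambda$ and $\lambda$ is regular, a single $b$ works for all $y\in F$. $\square$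

## 7. The case of one club per level

To see how the two halves fit together, let every $\mathcal C_\alpha$ have a single element $C_\alpha$. Then no traces are needed: in Step 1 take $\nu_\beta=0$, $Z=Z_0\cap G$, $\nu^*=0$, $F=\{\emptyset\}$, and write $<'$ for $<^\emptyset$. So $\beta<'\beta'$ means $\beta\in\lim(C_{\beta'})$.

Choose $\beta_0<\beta_1<\cdots$ in $Z$, all above $b$, with $\beta_m\not<'\beta_n$ for $m<n$. This is possible: for $m<n$ the set $\{\beta'\in Z:\beta_m<'\beta'\}$ is not in $U$, by (1). So the complement in $Z$ of the union of these finitely many sets is in $U$ and hence is unbounded. Let $\gamma=\sup_n\beta_n$. For every $n$ choose $\zeta_n<\beta_n$ with $\zeta_n\ge\beta_{n-1}$ if $n\ge1$, and with $\zeta_n\ge\sup(C_\gamma\cap\beta_n)$ if $\beta_n\notin\lim(C_\gamma)$. Pick any $\nu_n\in(\zeta_n,\beta_n)$ and let $t_n=t_{\langle\nu_0,\dots,\nu_{n-1}\rangle}$. The points of $t_{n+1}\setminus t_n$ are above $\nu_n$, and below $\beta_n$ because $\beta_n\in G$ and $\nu_0,\dots,\nu_n<\beta_n$. So $\bigcup_nt_n$ has supremum $\gamma$, and by Lemma 6 the club $C_\gamma$ catches it. Hence for infinitely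 many $n$ some point $\alpha$ of $t_{n+1}\setminus t_n$ lies in $\lim(C_\gamma)$. As $\zeta_n<\alpha<\beta_n$, the choice of $\zeta_n$ gives $\beta_n\in\lim(C_\gamma)$, and then $C_{\beta_n}=C_\gamma\cap\beta_n$. For two such indices $m<n$ we get $\beta_m\in\lim(C_\gamma)\cap\beta_n=\lim(C_{\beta_n})$, that is, $\beta_m<'\beta_n$. Contradiction.

With more clubs, which $<^y$ should the $\beta_n$ avoid? At stage $n$ only finitely many conditions "$\beta_m\not<^y\beta_n$" can be met with the ultrafilter, so over all stages we treat only countably many traces. The catching club $E$ is known only at the end, and its trace must be among them. Countable elementary submodels give a good countable list of traces.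

## 8. Countable models and the missing index

Fix a regular $\theta>2^{2^\lambda}$ and a well-order $<^*$ of $H(\theta)$. All objects defined so far belong to $H(\theta)$. Recall that if $N\prec(H(\theta),\in,<^*)$ is countable, then every countable $x\in N$ is a subset of $N$: if $x\neq\emptyset$, some surjection $\omega\to x$ lies in $N$, and $\omega\subseteq N$. Hence $N\cap\omega_1$ is a countable ordinal. The same holds for countable $M\prec H(\lambda^+)$.

**Step 4: choose a model and a sequence $\langle\beta_n\rangle$ in it.** Let $N\prec(H(\theta),\in,<^*)$ be countable and contain $\lambda$, $\langle\mathcal C_\alpha\rangle$, the enumerations, $T$, $f$, $e$, $\langle t_s:s\in\lambda^{<\omega}\rangle$, $Z$, $\nu^*$, $F$, $U$, $b$. Let $\delta=N\cap\omega_1$ and $\gamma=\sup(N\cap\lambda)$. Then $\gamma<\lambda$ and $\mathrm{cf}(\gamma)=\omega$. Let $F\cap N=\{y_l:l<\omega\}$, with repetitions if necessary, and let $\varepsilon_n\in N$ ($n<\omega$) be cofinal in $\gamma$. Choose inductively $\beta_n\in Z\cap N$ with $\beta_n>b,\varepsilon_n,\nu^*$, with $\beta_n>\beta_{n-1}$ if $n\ge1$, and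
$$\beta_m\not<^{y_l}\beta_n\qquad\text{for all }l\le m<n. \tag{2}$$
This is possible. For $l\le m<n$ we have $\beta_m\notin D_{y_l}$ by (1), so $\{\beta'\in Z:\beta_m<^{y_l}\beta'\}\notin U$. The complement in $Z$ of the union of these finitely many sets is in $U$, hence unbounded in $\lambda$. It is an element of $N$, being defined from $\beta_m,y_l$ and the listed parameters. By elementarity it has elements in $N$ above any given ordinal of $N\cap\lambda$. Note that $\sup_n\beta_n=\gamma$.

**Step 5: choose bounds $\zeta_n$ that detect limit points.** By (H2), $|\mathcal C_\gamma|\le\aleph_1<\mathrm{cf}(\beta_n)$. If $E\in\mathcal C_\gamma$ and $\beta_n\notin\lim(E)$, then $\sup(E\cap\beta_n)<\beta_n$. So there is $\zeta_n<\beta_n$ with $\zeta_n\ge\nu^*$, with $\zeta_n\ge\beta_{n-1}$ if $n\ge1$, and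
$$\zeta_n\ge\sup(E\cap\beta_n)\quad\text{for every }E\in\mathcal C_\gamma\text{ with }\beta_n\notin\lim(E). \tag{3}$$

**A first attempt: any $\nu_n\in(\zeta_n,\beta_n)$.** Proceed as in Section 7. A catching $E\in\mathcal C_\gamma$ has, for infinitely many $n$, a limit point in $(\zeta_n,\beta_n)$; by (3) then $\beta_n\in\lim(E)$ and $E\cap\beta_n\in\mathcal C_{\beta_n}$. Say $E\cap\beta_n=C_{\beta_n,k}$, and let $y=E\cap\nu^*=C_{\beta_n,k}\cap\nu^*$. If every $\mathcal C_\alpha$ is countable and enumerated in type $\omega$, then $k\in\omega\subseteq N$ and so $y\in N$. Thus $y=y_l$ for some $l$, and two indices $l\le m<n$ of this kind give $\beta_m<^{y_l}\beta_n$, contradicting (2). With $\aleph_1$ clubs the index $k$ is a countable ordinal, and it may be $\ge\delta=N\cap\omega_1$. Then we do not know that $y\in N$, and (2) says nothing about $<^y$. This is the exact point at which the argument stops.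

**A second attempt: all $\nu_n$ in $N$.** Now all $t_n$ lie in $N$, their lengths are below $\delta$, and $\xi\le\delta$. Here the clause "$i<\xi$" in the definition of catching pays: for a point $\alpha>\nu^*$ that witnesses catching, $E\cap\alpha=C_{\alpha,i}$ with $\alpha\in N$ and $i<\xi\le\delta$, so $i\in N$, $C_{\alpha,i}\in N$ and $y=C_{\alpha,i}\cap\nu^*\in N$. But we lose $\beta_n\in\lim(E)$. To use (3) we need $\alpha>\zeta_n$, and the choice of $\zeta_n$ used $\mathcal C_\gamma$, no member of which is in $N$ (a member $E\in N$ would give $\gamma=\sup E\in N$). So we have no reason to find an ordinal of $N$ between $\zeta_n$ and $\beta_n$.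

We want both: $\nu_n$ beyond $\zeta_n$, hence possibly beyond $\sup(N\cap\beta_n)$, such that adding $\nu_n$ to the model adds *no new countable ordinal*. A second use of RC provides this.

## 9. Enlarging a countable model without new countable ordinals

**Definition.** A set $B$ of countable subsets of $X$ is *stationary in $[X]^\omega$* iff every structure on $X$ in a countable language has an elementary substructure with universe in $B$.

For example, the set of countable limit ordinals is stationary in $[\omega_1]^\omega$: by closing off under Skolem functions $\omega$ many times, every structure on $\omega_1$ in a countable language has an elementary substructure whose universe is a countable limit ordinal.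

**Definition.** For countable $M\prec H(\lambda^+)$ and $\beta\in M\cap\lambda$ let
$$P(M,\beta)=\{\nu<\beta:\ h(\nu)\in M\text{ for every }h\in M\text{ with }h:\beta\to\omega_1\}.$$

Always $M\cap\beta\subseteq P(M,\beta)$. For $\beta=\omega_1$ the identity $h:\omega_1\to\omega_1$ is in $M$, so $P(M,\omega_1)=M\cap\omega_1$ is bounded. Similarly, if $\mathrm{cf}(\beta)=\omega_1$, then a nondecreasing cofinal $h:\beta\to\omega_1$ in $M$ shows that $P(M,\beta)$ is bounded in $\beta$. From cofinality $\omega_2$ on, things change.

**Lemma 9 (RC).** Let $\lambda\ge\omega_3$ be regular. Let $N\prec(H(\theta),\in,<^*)$ be countable, $\lambda\in N$, $\beta\in N\cap\lambda$ and $\mathrm{cf}(\beta)\ge\omega_2$. Then $P(N\cap H(\lambda^+),\beta)$ is unbounded in $\beta$. For every $\nu$ in this set,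
$$N[\nu]:=\{h(\nu):\ h\in N\text{ a function},\ \nu\in\mathrm{dom}(h)\}$$
is a countable elementary submodel of $(H(\theta),\in,<^*)$ containing $N\cup\{\nu\}$, and $N[\nu]\cap\omega_1=N\cap\omega_1$.

*Proof.* Fix $\beta<\lambda$ with $\mathrm{cf}(\beta)\ge\omega_2$. Let $B=B_\beta$ be the set of all countable $M\prec H(\lambda^+)$ with $\beta\in M$ and $P(M,\beta)$ bounded in $\beta$. The main claim is that $B$ is nonstationary in $[H(\lambda^+)]^\omega$. Suppose that it is stationary.

**The tree.** Let $T_B$ be the set of all sequences $\langle M_\xi:\xi\le\delta\rangle$, $\delta<\omega_1$, with all $M_\xi\in B$, with $M_\xi\in M_{\xi+1}$, and continuous: $M_\xi=\bigcup_{\eta<\xi}M_\eta$ for limit $\xi>0$. Order it by end-extension; the node above has height $\delta$. Since $M_\xi$ is a countable element of $M_{\xi+1}$, we have $M_\xi\subseteq M_{\xi+1}$ and $M_\xi\cap\omega_1\in M_{\xi+1}$. So the ordinals $M_\xi\cap\omega_1$ strictly increase, and $M_\xi\cap\omega_1\ge\xi$. Note that $T_B\subseteq H(\lambda^+)$, a set of size $2^\lambda$, so $T_B$, $B$ and any map $T_B\to\omega$ are in $H(\theta)$.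

**$T_B$ is nonspecial.** The purpose is to meet $B$ at the limit of a construction in which all colors are decided, as in Lemma 6. Suppose $f:T_B\to\omega$ is injective on chains. For $X\in[H(\lambda^+)]^\omega$ let $K(X)$ be the Skolem hull of $X\cup\{f,B,\lambda\}$ in $(H(\theta),\in,<^*)$. Its elements are the values of Skolem terms at parameters from $X\cup\{f,B,\lambda\}$. The Skolem terms with $f,B,\lambda$ plugged in induce countably many partial functions on $H(\lambda^+)$ (take only values in $H(\lambda^+)$); if $X$ is closed under these, then $K(X)\cap H(\lambda^+)=X$. Expand $H(\lambda^+)$ by these functions, with value $0$ where they are undefined. As $B$ is stationary, some $M\in B$ is closed under them. Then $K=K(M)$ is a countable elementary submodel of $(H(\theta),\in,<^*)$ with $f,B,\lambda\in K$ and $K\cap H(\lambda^+)=M$. Also $T_B\in K$. Write $M=\{a_n:n<\omega\}$.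

Let $t_0=\emptyset$ and build $t_n\in K$ as follows. Given $t_n\in K$, apply stationarity of $B$ to $H(\lambda^+)$ with constants naming $a_n$ and the last model of $t_n$ (if any): there is $M'\in B$ containing both. By elementarity there is such an $M'\in B\cap K$. Let $t_n^+=t_n{}^\frown M'\in T_B\cap K$. If some $t''\ge t_n^+$ has $f(t'')=n$, let $t_{n+1}\in K$ be such a $t''$, by elementarity; otherwise let $t_{n+1}=t_n^+$.

All models on $\bigcup_nt_n$ are countable elements of $K$, hence subsets of $K\cap H(\lambda^+)=M$. Every $a_n$ belongs to one of them. So their union is $M\in B$, and $t=(\bigcup_nt_n)^\frown M\in T_B$. Let $n=f(t)$. As $t\ge t_n^+$ has value $n$, the first alternative was used at stage $n$, and $f(t_{n+1})=n$. But $t_{n+1}<t$, contradicting injectivity on chains.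

**Every downward closed $S\subseteq T_B$ of size $\le\aleph_1$ is special.** The purpose is to find one ordinal $\nu^*_S<\beta$ that is bad for all models at once. For $t\in S$ let $M_t$ be its last model and $\delta_t=M_t\cap\omega_1<\omega_1$. Each $P(M_t,\beta)$ is bounded in $\beta$ and $|S|\le\aleph_1<\mathrm{cf}(\beta)$, so there is $\nu^*_S<\beta$ above $\sup P(M_t,\beta)$ for all $t\in S$. Then $\nu^*_S\notin P(M_t,\beta)$, so for each $t\in S$ there is $h\in M_t$, $h:\beta\to\omega_1$, with $h(\nu^*_S)\notin M_t$, i.e. $h(\nu^*_S)\ge\delta_t$.

Let $t=\langle M_\xi:\xi\le\delta\rangle\in S$ have limit height $\delta>0$, and choose such an $h$. By continuity $h\in M_\xi$ for some $\xi<\delta$. Let $r(t)=t\restriction(\xi+1)<t$, and let $p(t)$ be the number of $h$ in an enumeration of $M_\xi$ in type $\omega$ fixed in advance for each countable model. On a fiber of $(r,p)$ the model $M_\xi$ and the function $h$ are fixed, and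
$$\mathrm{ht}(t)\le\delta_t\le h(\nu^*_S)<\omega_1 .$$
So fibers have bounded countable height and are special. By Lemma 4, $S$ is special.

Together these two facts contradict RC. So $B_\beta$ is nonstationary, for every $\beta<\lambda$ with $\mathrm{cf}(\beta)\ge\omega_2$.

**$P(N\cap H(\lambda^+),\beta)$ is unbounded.** Let $N,\beta$ be as in the lemma. As $B_\beta$ is definable from $\lambda,\beta\in N$, elementarity gives in $N$ a structure $\mathfrak A$ on $H(\lambda^+)$ in a countable language such that no elementary substructure of $\mathfrak A$ has universe in $B_\beta$. Since $\mathfrak A\in N$ and its language is contained in $N$, every existential statement true in $\mathfrak A$ of parameters from $N$ has a witness in $N$. So by the Tarski–Vaught test $N\cap H(\lambda^+)$ is the universe of an elementary substructure of $\mathfrak A$, and hence $N\cap H(\lambda^+)\notin B_\beta$. By the same test $N\cap H(\lambda^+)\prec H(\lambda^+)$, and it contains $\beta$. So the only way for it not to be in $B_\beta$ is that $P(N\cap H(\lambda^+),\beta)$ is unbounded in $\beta$.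

**$N[\nu]$ is an elementary submodel.** Let $\nu\in P(N\cap H(\lambda^+),\beta)$. Clearly $N[\nu]$ is countable. The constant functions on $\beta$ with values in $N$ and the identity on $\beta$ are in $N$, so $N\cup\{\nu\}\subseteq N[\nu]$. For the Tarski–Vaught test let $\varphi$ be a formula and $h_1,\dots,h_k\in N$ functions with $\nu$ in their domains. Let $g$ assign to each $\mu\in\beta\cap\bigcap_i\mathrm{dom}(h_i)$ the $<^*$-least $x$ with $(H(\theta),\in,<^*)\models\varphi(x,h_1(\mu),\dots,h_k(\mu))$, and $0$ if there is none. Then $g\in H(\theta)$, as its domain has size less than $\theta$, and $g$ is definable in $(H(\theta),\in,<^*)$ from $\beta,h_1,\dots,h_k\in N$. So $g\in N$ and $g(\nu)\in N[\nu]$ is a witness if there is one.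

**$N[\nu]$ has no new countable ordinals.** Let $h\in N$ and $h(\nu)\in\omega_1$. Define $h':\beta\to\omega_1$ by $h'(\mu)=h(\mu)$ if this is defined and in $\omega_1$, and $h'(\mu)=0$ otherwise. Then $h'\in N\cap H(\lambda^+)$. As $\nu\in P(N\cap H(\lambda^+),\beta)$, we get $h(\nu)=h'(\nu)\in N$. $\square$

## 10. The trace of the catching club lies in the model

We return to $N,\delta,\gamma,\beta_n,\zeta_n$ of Steps 4 and 5 and finish the proof of Theorem 1.

**Step 6: choose $\nu_n$ beyond $\zeta_n$ without new countable ordinals.** Let $N_0=N$. Given a countable $N_n\prec(H(\theta),\in,<^*)$ with $N_n\supseteq N$ and $N_n\cap\omega_1=\delta$, apply Lemma 9 to $N_n$ and $\beta_n\in N_n$; recall that $\mathrm{cf}(\beta_n)\ge\omega_2$ since $\beta_n\in Z_0$. As $P(N_n\cap H(\lambda^+),\beta_n)$ is unbounded in $\beta_n$, there is $\nu_n\in(\zeta_n,\beta_n)$ in it. Then $N_{n+1}:=N_n[\nu_n]$ is a countable elementary submodel of $(H(\theta),\in,<^*)$, contains $N_n\cup\{\nu_n\}$, and satisfies $N_{n+1}\cap\omega_1=\delta$.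

Let $t_n=t_{\langle\nu_0,\dots,\nu_{n-1}\rangle}$. Since $\nu_0,\dots,\nu_{n-1}\in N_n$ and $\langle t_s:s\in\lambda^{<\omega}\rangle\in N_n$, we have $t_n\in N_n$. The node $t_{n+1}=e(t_n,n,\nu_n)$ is $n$-decided, properly end-extends $t_n$, and has all its new points above $\nu_n$. Since $\beta_n\in G$ and $\nu_0,\dots,\nu_n<\beta_n$, also $\sup t_{n+1}<\beta_n$. Thus
$$\text{all points of }t_{n+1}\setminus t_n\text{ lie in }(\nu_n,\beta_n). \tag{4}$$

Let $\bigcup_nt_n=\langle\alpha_\eta:\eta<\xi\rangle$. Its supremum is $\gamma$, because $\beta_{n-1}\le\zeta_n<\nu_n<\sup t_{n+1}<\beta_n$ for $n\ge1$. Moreover $\xi\le\delta$, because the length of $t_n$ is in $N_n\cap\omega_1=\delta$.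

**Step 7: apply the catching lemma.** By Lemma 6 some $E\in\mathcal C_\gamma$ catches $\langle\alpha_\eta:\eta\le\xi\rangle$, where $\alpha_\xi=\gamma$. Each $t_n$ has length $<\xi$, and the witnesses $\eta$ are unbounded in $\xi$. So there is an infinite $I\subseteq\omega$ such that for every $n\in I$ there are a limit $\eta<\xi$ and $i<\xi\le\delta$ for which $\alpha:=\alpha_\eta$ satisfies
$$\alpha\text{ is a point of }t_{n+1}\setminus t_n,\qquad \alpha\in\lim(E),\qquad E\cap\alpha=C_{\alpha,i}. \tag{5}$$
Let $y=E\cap\nu^*$. It does not depend on $n$.

**Step 8: for every $n\in I$ we have $\beta_n\in\lim(E)$, $y\in F$ and $E\cap\beta_n=C^y_{\beta_n}$.** Take $\alpha$ as in (5). By (4), $\zeta_n<\nu_n<\alpha<\beta_n$, and since $\alpha\in\lim(E)$ we get $\sup(E\cap\beta_n)\ge\alpha>\zeta_n$. So $\beta_n\in\lim(E)$ by (3). By coherence $E\cap\beta_n\in\mathcal C_{\beta_n}$. As $\nu^*<\beta_n\in Z$, the trace of $E\cap\beta_n$ is $y$. Hence $y\in F$ and $E\cap\beta_n=C^y_{\beta_n}$.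

**Step 9: $y\in N$.** Fix any $n\in I$, with $\alpha,i$ as in (5). The countable set of points of $t_{n+1}$ is an element of $N_{n+1}$, so $\alpha\in N_{n+1}$. Also $i<\delta$, so $i\in N_{n+1}$. Thus $E\cap\alpha=C_{\alpha,i}\in N_{n+1}$. Since $\nu^*\le\zeta_n<\alpha$, it follows that $y=(E\cap\alpha)\cap\nu^*\in N_{n+1}$.

It remains to get from $N_{n+1}$ down to $N$. Let $k<\omega_1$ be least with $C_{\beta_n,k}\cap\nu^*=y$; it exists by Step 8. It is definable from $\beta_n,\nu^*,y$ and the enumerations, all of which are in $N_{n+1}$. So
$$k\in N_{n+1}\cap\omega_1=\delta\subseteq N .$$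
Since $\beta_n$, $k$, $\nu^*$ and the enumerations are in $N$, also $y=C_{\beta_n,k}\cap\nu^*\in N$.

**Step 10: the contradiction.** By Steps 8 and 9, $y\in F\cap N$, so $y=y_l$ for some $l$. Choose $m<n$ in $I$ with $m\ge l$. By Step 8 for $m$ and for $n$,
$$\beta_m\in\lim(E)\cap\beta_n=\lim(E\cap\beta_n)=\lim(C^y_{\beta_n}),$$
that is, $\beta_m<^{y_l}\beta_n$ with $l\le m<n$. This contradicts (2). So a thread exists, and Theorem 1 is proved. $\blacksquare$

## 11. Width $\aleph_2$ on $\omega_3$

Finally we prove Proposition 3, which is the $\omega_3$-computation of Section 1 carried out in a model of RC + CH.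

**The model.** Let $\kappa$ be supercompact and work in $V^{\mathrm{Col}(\omega_1,<\kappa)}$. There RC holds (Todorcevic, *On a conjecture of R. Rado*, J. London Math. Soc. 27 (1983)). The forcing is countably closed, has the $\kappa$-chain condition and size $\kappa$, and it collapses all ordinals in the interval $(\omega_1,\kappa)$ to $\omega_1$. So $\kappa=\omega_2$. No reals are added and the old value of $2^{\aleph_0}$, which is below $\kappa$, now has size at most $\aleph_1$; so CH holds. Counting nice names gives $2^{\omega_1}\le(\kappa^{<\kappa})^V=\kappa=\omega_2$, so $2^{\omega_1}=\omega_2$. Hence $\omega_2^{\omega_1}=(2^{\omega_1})^{\omega_1}=2^{\omega_1}=\omega_2$.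

**The sequence.** Let $\alpha<\omega_3$ be a nonzero limit. If $\mathrm{cf}(\alpha)=\omega_2$, let $\mathcal C_\alpha=\{D_\alpha\}$ with $D_\alpha$ club in $\alpha$ of order type $\omega_2$. If $\mathrm{cf}(\alpha)\le\omega_1$, let $\mathcal C_\alpha$ be the set of all clubs in $\alpha$ of order type $<\omega_2$. This set is nonempty, since it contains a club of order type $\mathrm{cf}(\alpha)$, and its size is at most $\omega_2^{\omega_1}=\omega_2$.

**Coherence.** Let $C\in\mathcal C_\alpha$ and $\beta\in\lim(C)$. Then $C\cap\beta$ is a proper initial segment of $C$, and $\mathrm{otp}(C)\le\omega_2$, so $\mathrm{otp}(C\cap\beta)<\omega_2$. Hence $\mathrm{cf}(\beta)\le\omega_1$ and $C\cap\beta\in\mathcal C_\beta$.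

**No thread.** If $D\subseteq\omega_3$ were a thread, take $\alpha\in\lim(D)$ with $\mathrm{otp}(D\cap\alpha)=\omega_2+\omega$. Then $\mathrm{cf}(\alpha)=\omega$ and $D\cap\alpha\in\mathcal C_\alpha$, but all members of $\mathcal C_\alpha$ have order type $<\omega_2$. This is a contradiction.

**Consequence for (H2).** For this sequence (H1) holds because $\aleph_2<\omega_3$, and (H3) holds because $Z_0$ contains all $\beta<\omega_3$ of cofinality $\omega_2$. Also $|\mathcal C_\alpha|\le\aleph_2$ whenever $\mathrm{cf}(\alpha)=\omega$. Yet RC holds and there is no thread. So $\aleph_1$ cannot be replaced by $\aleph_2$ in (H2). $\blacksquare$
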